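# Spikes among moving traps: why the annealed walk in dimension one leaves the scale $t^{1/3}$

## Cutting out a window and inserting a spike

Take a nearest-neighbor path $X$ on $\mathbb Z$ in continuous time, a time interval $J=[u_0,u_0+\tau]$ and an integer $h\ge1$. Write $\mathrm{osc}_JX=\sup_JX-\inf_JX$, and suppose that $\mathrm{osc}_JX\le h$. Choose a *window* $I=[u,v]\subset J$ of length $h^2$ and let $m$ be the minimum of $X$ over $J\setminus(u,v)$. Erase $X$ on $(u,v)$. Glue in a new piece from $X(u)$ to $X(v)$ that stays in $[m-h,m+3h]$ and somewhere reaches height at least $m+2h+1$. Call the new path $X'$. It is a path of width at most $h$ with one spike.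

For example, let $h=1$ and $X\equiv0$ on $J$. Then $m=0$, and $X'$ is $0$ outside a window of length $1$, where it climbs to $3$ and comes back without leaving $[-1,3]$.

Two features are visible at once. First, a random walk bridge of duration $h^2$ between two points of $[m,m+h]$ moves by an amount of order $h$, so it makes such a spike with probability bounded below. Second, the window can be read off from $X'$: outside the window, $X'\le m+h$ on $J$, and the spike exceeds this by at least $h+1$. So if the windows have disjoint interiors, different windows give different paths, and there is room in $J$ for about $\tau/h^2$ windows.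

The construction compares the probability of staying in width $h$ with the total probability of about $\tau/h^2$ *disjoint* spike events. Suppose each spike event is at least $e^{-\text{price}}$ times as likely as confinement, up to a constant. Then confinement has probability at most of order $(h^2/\tau)\,e^{\text{price}}$. Everything depends on the price. For a walk among *moving* traps we shall prove that the price is at most $Ch^3/\tau$. With $h$ of order $\tau^{1/3}$ this is bounded, and the probability of confinement is at most of order $\tau^{-1/3}$.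

## The model, the conjecture and the theorems

Let $X=(X(t))_{t\ge0}$ be a continuous-time simple random walk on $\mathbb Z$ with jump rate $\kappa>0$ and $X(0)=0$, with law $\mathbb P^X_0$. Independently, the traps form a Poisson system of walks: at time $0$ the counts $(N_y)_{y\in\mathbb Z}$ are i.i.d. Poisson with mean $\nu>0$, and each trap then moves as an independent continuous-time simple random walk of jump rate $\rho>0$. Let $\xi(t,x)$ be the number of traps at $x$ at time $t$, and $\mathbb E^\xi$ expectation over the traps. Fix $\gamma\in(0,\infty]$. When $X(t)=x$, the walk is killed at rate $\gamma\,\xi(t,x)$. For $\gamma=\infty$ read $e^{-\gamma a}$ as $1_{\{a=0\}}$, so that the walk dies as soon as it spends positive time with a trap.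

*Annealed* means that we average over the traps before looking at the path. The annealed survival probability is $Z_{\gamma,t}=\mathbb E^\xi\mathbb E_0^X[\exp\{-\gamma\int_0^t\xi(s,X(s))ds\}]$, and the annealed path measure $P_{\gamma,t}$ on paths $(X(s))_{s\in[0,t]}$ is
$$\frac{dP_{\gamma,t}}{d\mathbb P_0^X}(X)=\frac1{Z_{\gamma,t}}\,\mathbb E^\xi\Big[\exp\Big\{-\gamma\int_0^t\xi(s,X(s))ds\Big\}\Big].$$
The *immobile* model has the same $\kappa,\nu,\gamma$ but $\xi(t,x)\equiv N_x$ for all $t$; its path measure is $P^{\rm imm}_{\gamma,t}$.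

**Definition (fluctuation on the scale $t^{1/3}$).** $X$ fluctuates on the scale $t^{1/3}$ under path measures $Q_t$ if (1) the laws of $t^{-1/3}\sup_{s\le t}|X(s)|$ under $Q_t$ are tight, and (2) for every $\delta>0$ there is $c>0$ with $Q_t(\sup_{s\le t}|X(s)|\ge ct^{1/3})\ge1-\delta$ for all large $t$.

The free walk violates (1): its supremum has order $t^{1/2}$, so $t^{-1/3}\sup_{s\le t}|X(s)|$ escapes to infinity.

Let $Y_t=(t^{-1/3}X(t^{2/3}s))_{0\le s\le t^{1/3}}$, extended constantly for $s>t^{1/3}$. Weak convergence of $Y_t$ is on the Skorokhod space $D([0,\infty),\mathbb R)$ with the $J_1$ topology, i.e. on $D([0,T])$ for every $T>0$. The only fact about $J_1$ we need is that convergence to a *continuous* limit is locally uniform convergence.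

For immobile traps in the continuum (Brownian motion on $\mathbb R$ among Poissonian obstacles, hard or soft), Schmock (1990) and Sethuraman (2003) proved that under the annealed path measure the path stays in an interval of length of order $t^{1/3}$, and that the diffusively rescaled paths converge weakly to a mixture of Brownian taboo processes: Brownian motions conditioned never to leave an interval of deterministic length whose position relative to the origin is random. We make the following **standing assumption**, which is not quoted as a theorem: on the lattice, for the given $\kappa,\nu,\gamma$, $X$ fluctuates on the scale $t^{1/3}$ under $P^{\rm imm}_{\gamma,t}$, and the laws of $Y_t$ under $P^{\rm imm}_{\gamma,t}$ converge weakly to a law $\mathcal L$ of that type.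

The problem comes from Siva Athreya, Alexander Drewitz, and Rongfeng Sun, "Random Walk Among Mobile/Immobile Traps: A Short Review", arXiv:1703.06617 (2017). It is to prove or disprove the following conjecture: *in dimension $1$, $X$ fluctuates on the scale $t^{1/3}$ under $P_{\gamma,t}$, and moreover the laws of $Y_t$ under $P_{\gamma,t}$ converge weakly to the same $\mathcal L$ as for immobile traps.* The conjecture is false, for all $\kappa,\nu,\rho>0$ and all $\gamma\in(0,\infty]$.

**Theorem A.** There is $C<\infty$, depending only on $\kappa,\rho,\nu,\gamma$, such that for all $t>0$, all intervals $J\subset[0,t]$ of length $\tau>0$, and all integers $h\ge1$,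
$$P_{\gamma,t}(\mathrm{osc}_JX\le h)\le C\,\frac{h^2}\tau\,e^{Ch^3/\tau}.$$

**Corollary.** For every $K$, $P_{\gamma,t}(\sup_{s\le t}|X(s)|\le Kt^{1/3})=O_K(t^{-1/3})$ as $t\to\infty$, so tightness fails and the conjecture is false. Moreover, if $a>0$ and $Ca^3<1/3$, then for intervals $J\subset[0,t]$ with $|J|=\tau\to\infty$, $P_{\gamma,t}(\mathrm{osc}_JX\ge a(\tau\log\tau)^{1/3})\to1$. With $J=[0,t]$: $P_{\gamma,t}(\sup_{s\le t}|X(s)|\ge\frac a2(t\log t)^{1/3})\to1$.

*Proof of the Corollary from Theorem A.* Always $\sup_{s\le t}|X(s)|\ge\frac12\mathrm{osc}_{[0,t]}X$. If $\sup_{s\le t}|X(s)|\le Kt^{1/3}$, then $\mathrm{osc}_{[0,t]}X\le h:=\lceil2Kt^{1/3}\rceil$. (Take $K>0$; smaller $K$ follow.) Here $h^3/t$ is bounded and $h^2/t=O_K(t^{-1/3})$. For the second claim put $h=\lfloor a(\tau\log\tau)^{1/3}\rfloor$, which is at least $1$ for large $\tau$. Since $\mathrm{osc}_JX$ is an integer, $\mathrm{osc}_JX<a(\tau\log\tau)^{1/3}$ implies $\mathrm{osc}_JX\le h$, and this has probability at most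
$$Ca^2\,\frac{(\tau\log\tau)^{2/3}}{\tau}\,e^{Ca^3\log\tau}=Ca^2\,\tau^{-1/3+Ca^3}(\log\tau)^{2/3}\to0.\qquad\square$$

So condition (2) of the definition holds and condition (1) fails. The standing assumption plays no role here. For $\gamma=\infty$ the second assertion of the conjecture is also false on its own.

**Theorem B ($\gamma=\infty$).** There is an unbounded set $\mathcal T\subset(0,\infty)$ such that, if the laws of $Y_{t_j}$ under $P_{\infty,t_j}$ ($t_j\in\mathcal T$, $t_j\to\infty$) converge weakly on $D([0,\infty))$ to the law of a process with continuous paths, then that process is identically $0$. Since $\mathcal L$ is carried by continuous, nonconstant paths, $Y_t$ does not converge to $\mathcal L$ as $t\to\infty$.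

For $\gamma<\infty$ the second assertion taken in isolation is not settled here. Nor do we settle the tightness of $Y_t$ itself, or matching upper bounds for $\sup_{s\le t}|X(s)|$. None of this is needed for the disproof.

**Conventions.** $Y$ is a rate-$\rho$ simple random walk with kernel $p_s(\cdot)$, started at $0$, or at $z$ under $P_z,E_z$. For the free walk $X$ of rate $\kappa$ we write $P_0=\mathbb P_0^X$, $E_0$ (and $P_x$), with kernel $p_s^\kappa$; the letter $X$ or $Y$ tells which walk is meant. $C,c>0$ depend only on $\kappa,\rho,\nu,\gamma$ and may change from line to line unless indexed. A *step path* is a right-continuous piecewise constant $\mathbb Z$-valued path with finitely many jumps, such as $x=1_{[1,2)}$. Altering a path at finitely many times does not change collision times, so we also use step-path statements for time-reversed paths.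

## The trap energy, computed for a resting walk and for immobile traps

Fix $X$. The traps started at $y$ are a Poisson($\nu$) number of independent walks, so if each survives scrutiny with weight $e^{-\gamma\int_0^t1\{Y(s)=X(s)\}ds}$, the Poisson generating function gives
$$\mathbb E^\xi\big[e^{-\gamma\int_0^t\xi(s,X(s))ds}\big]=e^{-\nu W_t(X)},\qquad W_t(X)=\sum_{y\in\mathbb Z}E_y\big[1-e^{-\gamma\int_0^t1\{Y(s)=X(s)\}ds}\big].\tag{1}$$
Hence $dP_{\gamma,t}/dP_0=e^{-\nu W_t}/Z_{\gamma,t}$. We call $W_t$ the energy. It is finite: it is at most $\sum_yP_y(Y\text{ meets }X\text{ in }[0,t])$, which is the expected number of values of $X-Y$ with $Y(0)=0$, and this is at most $1$ plus the expected number of jumps of $X$ and $Y$.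

Since $p_s$ is even, counting measure is reversible for $Y$. Under the measure $\sum_yP_y$, the position $z=Y(u)$ at a fixed time $u$ is distributed by counting measure, and given $z$ the reversed past $(Y(u-s))_{0\le s\le u}$ and the future $(Y(u+s))_{s\ge0}$ are independent rate-$\rho$ walks from $z$ (up to values at jump times). So a sum $\sum_yE_y[\Phi(Y)]$ may be computed by summing over the position $z$ at any chosen time.

*Immobile traps, $\gamma=\infty$.* The walk survives exactly if $N_x=0$ at every visited site, so the weight is $e^{-\nu R}$ with $R$ the number of visited sites. Take $J=[0,t]$ and insert a spike into a path with $\mathrm{osc}_JX\le h$. Before, $R\le h+1$. Afterwards the nearest-neighbor path $X'$ visits $m$ and a point at or above $m+2h+1$, so $R\ge2h+2$. The spike costs a factor of at most $e^{-\nu(h+1)}$. With $h$ of order $t^{1/3}$ this is exponentially small in $t^{1/3}$, and the polynomial number $t/h^2$ of windows cannot repay it. For immobile traps the construction gives nothing.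

*Moving traps, $\gamma=\infty$, $X\equiv0$.* The energy is the expected number of values of $Y$ on $[0,t]$, and a nearest-neighbor path visits every integer between its extremes. So $W_t(0)=1+2E\sup_{s\le t}Y(s)$, which has order $\sqrt t$. Typical traps near the origin have already met the walk; a small change of the path should matter only for the few traps that have not.

## What a spike costs if the past and future of the trap are ignored

Let $X$ have $\mathrm{osc}_JX\le h$ and let $X'$ be $X$ with a spike in $I=[u,v]$, $v=u+h^2$. For a trap path let $a$, $b$, $b'$ be the times spent on $X$ outside $I$, on $X$ inside $I$, and on $X'$ inside $I$. Then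
$$(1-e^{-\gamma(a+b')})-(1-e^{-\gamma(a+b)})=e^{-\gamma a}\big(e^{-\gamma b}-e^{-\gamma b'}\big)\le e^{-\gamma a}\,1\{b'>0\},\tag{2}$$
because the middle bracket is at most $1$ always and at most $0$ if $b'=0$. With our convention this holds for $\gamma=\infty$ too.

The first thing to try is to bound $e^{-\gamma a}\le1$, that is, to count all traps that touch the spike. We need a tail bound. Let $D=\sup_{s\le h^2}|Y(s)-Y(0)|$. Since $E\,e^{\lambda(Y(s)-Y(0))}=e^{\rho s(\cosh\lambda-1)}$ and $h^2(\cosh(1/h)-1)=\sum_{k\ge1}h^{2-2k}/(2k)!\le\cosh1-1<1$, Doob's inequality for the submartingales $e^{\pm(Y-Y(0))/h}$ gives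
$$P(D\ge xh)\le2e^{-x+\rho}\qquad(x\ge0),\tag{3}$$
and so $ED\le Ch$ and $ED^2\le Ch^2$. The spike lies in $[m-h,m+3h]$, so a trap at $z$ at time $u$ can touch it only if $D\ge|z-m|-3h$. Therefore $W_t(X')-W_t(X)\le\sum_zP(D\ge|z-m|-3h)\le Ch$. With the counting argument this yields a bound of the form $C\frac{h^2}\tau e^{Ch}$, which is useful only for $h\le c\log\tau$ and says nothing at $h\approx\tau^{1/3}$. For immobile traps a price of order $h$ was the truth, so the motion of the traps has to enter.

It enters through the factor $e^{-\gamma a}$ that we discarded. A trap contributes only to the extent that it has *not* spent time on $X$ elsewhere in $J$. A trap near the spike is at distance of order $h$ from a path that is confined to width $h$ for a time of order $\tau$ before the window and again after it. A one-dimensional walk avoids a point at distance $h$ for time $\tau$ with probability of order $h/\sqrt\tau$. We shall show that no confined moving target is easier to avoid, up to constants. Then each of about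 $h$ relevant starting points contributes $(h/\sqrt\tau)^2$, and the price is $h\cdot h^2/\tau=h^3/\tau$.

## Random walk kernels: log-concavity, local limit, reflection, confinement

**Log-concavity and monotonicity.** This step lets us compare transition probabilities without asymptotics. Call a kernel TP$_2$ if $K(u,a)K(u',a')\ge K(u,a')K(u',a)$ whenever $u<u'$, $a<a'$. For a Poisson law of mean $\mu$, $f(k+1)/f(k)=\mu/(k+1)$ decreases, so $f$ is log-concave with no internal zeros; the same is true of its reflection, and for such $f$ the kernel $(u,a)\mapsto f(a-u)$ is TP$_2$. By Cauchy–Binet a $2\times2$ minor of a product of kernels is a sum of products of minors, so products of TP$_2$ kernels are TP$_2$. Since $p_s$ is the law of a difference of two independent Poisson variables, $p_s(a-u)$ is TP$_2$; taking $u'=u+1$, $a'=a+1$ gives $p_s(k)^2\ge p_s(k+1)p_s(k-1)$. As $p_s>0$, the ratio $p_s(y+1)/p_s(y)$ is nonincreasing in $y$. Moreover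
$$p_s(\alpha)\,p_s(\omega)\le p_s(\beta)\,p_s(\beta')\quad\text{if }\alpha\le\beta\le\beta'\le\omega,\ \alpha+\omega=\beta+\beta'.\tag{4}$$
Indeed, with $j=\beta-\alpha=\omega-\beta'$, the ratio $p_s(\beta)/p_s(\alpha)$ is the product of $p_s(\alpha+i+1)/p_s(\alpha+i)$ over $0\le i<j$, and each factor is at least $p_s(\beta'+i+1)/p_s(\beta'+i)$; the latter multiply to $p_s(\omega)/p_s(\beta')$. Since $p_s$ is even, $p_s(1)/p_s(0)\le p_s(0)/p_s(-1)=p_s(0)/p_s(1)$, so $p_s(1)\le p_s(0)$, and hence $p_s(\cdot)$ is nonincreasing in $|\cdot|$. All this holds for $p^\kappa_s$ too.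

**Local limit theorem.** As $s\to\infty$, uniformly in $|y|\le s^{5/8}$,
$$p_s(y)=(2\pi\rho s)^{-1/2}e^{-y^2/(2\rho s)}(1+o(1)),\tag{5}$$
and likewise for $p^\kappa_s$ with $\kappa$ for $\rho$. The range beyond $\sqrt s$ will be needed for Theorem B.

*Proof.* Define $\lambda$ by $\rho s\sinh\lambda=y$, so $\lambda=O(s^{-3/8})$. Fourier inversion along $z=\lambda+i\theta$, with $\cosh(\lambda+i\theta)=\cosh\lambda\cos\theta+i\sinh\lambda\sin\theta$, gives
$$p_s(y)=e^{\rho s(\cosh\lambda-1)-\lambda y}\,\frac1{2\pi}\int_{-\pi}^{\pi}e^{-\rho s\cosh\lambda(1-\cos\theta)+i\rho s\sinh\lambda(\sin\theta-\theta)}d\theta.$$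
Substitute $\theta=\varphi/\sqrt{\rho s}$. Since $1-\cos\theta\ge2\theta^2/\pi^2$ on $[-\pi,\pi]$, the integrand has modulus at most $e^{-2\varphi^2/\pi^2}$. For fixed $\varphi$ the real part of the exponent tends to $-\varphi^2/2$, and the imaginary part is $O(|y||\varphi|^3s^{-3/2})\to0$. By dominated convergence (along any sequence $s_j\to\infty$, $|y_j|\le s_j^{5/8}$, which gives uniformity) the integral factor is $\frac{1}{2\pi}\sqrt{2\pi}\,(\rho s)^{-1/2}(1+o(1))$. The exponent of the prefactor is $\rho s(\cosh\lambda-1-\lambda\sinh\lambda)=-\frac12\rho s\lambda^2+O(s\lambda^4)$. With $\lambda=\frac y{\rho s}+O(|y/s|^3)$ this equals $-\frac{y^2}{2\rho s}+O(y^4/s^3)$, and $y^4/s^3\le s^{-1/2}$. $\square$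

Since $p_s(0)\le1$, and $p_s(0)$ is continuous and positive,
$$p_s(0)\le Cs^{-1/2}\ (s>0),\qquad p_s(0)\ge cs^{-1/2}\ (s\ge1).\tag{6}$$

**Reflection.** Jumps are $\pm1$, so a path that passes a level hits it, and it may be reflected from that time on. Hence for $x,y<R$ one has $P_x(\max_{[0,T]}Y\ge R,\ Y(T)=y)=p_T(2R-x-y)$, and with $M_T=\sup_{[0,T]}Y$ and an integer $k\ge1$,
$$P(M_T\ge k)=P(Y(T)\ge k)+P(Y(T)>k),\qquad P(M_T<k)=P(-k\le Y(T)<k).\tag{7}$$

**Confinement.** For integers $n\ge1$ and $T>0$,
$$P_0\big(\sup_{s\le T}|X(s)|\le n\big)\ge\exp\Big(-\frac{\kappa\pi^2T}{8(n+1)^2}\Big).\tag{8}$$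
Indeed $\psi(x)=\cos\frac{\pi x}{2(n+1)}$ lies in $[0,1]$ on $[-n,n]$, vanishes at $\pm(n+1)$, and satisfies $\frac\kappa2(\psi(x+1)+\psi(x-1)-2\psi(x))=-\mu\psi(x)$ with $\mu=\kappa(1-\cos\frac\pi{2(n+1)})\le\frac{\kappa\pi^2}{8(n+1)^2}$. So $e^{\mu s}\psi(X(s))$, stopped on leaving $[-n,n]$, is a martingale with value $\psi(0)=1$ at time $0$ and value $0$ after exit. Thus $E_0[\psi(X(T));\text{no exit}]=e^{-\mu T}$, and $\psi\le1$.

## Avoiding a confined target is no easier than avoiding a fixed point

**Lemma 1.** Let $x:[0,T]\to\mathbb Z$ be a step path with $|x(s)-z|\le d$ for all $s$, where $d\in\mathbb Z_{\ge0}$. Then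
$$E_z\big[e^{-\gamma\int_0^T1\{Y(s)=x(s)\}ds}\big]\le S_T(d):=E_d\big[e^{-\gamma\int_0^T1\{Y(s)=0\}ds}\big]\le C\,\frac{d+1}{\sqrt T}.\tag{9}$$

*Proof.* **Step 1: an equation for the killing density.** This turns the moving target into an inequality between convolutions. Let $\gamma<\infty$, $e(s)=e^{-\gamma\int_0^s1\{Y(r)=x(r)\}dr}$ and $g(s)=\gamma E_z[1\{Y(s)=x(s)\}e(s)]$. Differentiating $e$ gives $1=e(s)+\int_0^s\gamma1\{Y(r)=x(r)\}e(r)dr$, so $1-E_z[e(T)]=\int_0^Tg$. Multiply the same identity by $1\{Y(s)=x(s)\}$, take $E_z$ and use the Markov property at time $r$: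
$$p_s(x(s)-z)=\frac{g(s)}\gamma+\int_0^sg(r)\,p_{s-r}(x(s)-x(r))\,dr.\tag{10}$$
Since $p_{s-r}(\cdot)\le p_{s-r}(0)$, and $p_s(x(s)-z)\ge p_s(d)$ by monotonicity,
$$f(s):=\frac{g(s)}\gamma+\int_0^sg(r)\,p_{s-r}(0)\,dr\ \ge\ p_s(x(s)-z)\ \ge\ p_s(d).$$

**Step 2: inverting the convolution with a nonnegative kernel.** Let $k(s)=\gamma S_s(0)\ge0$. Integrating from the other end, $1-e^{-\gamma\int_0^s1\{Y=0\}}=\int_0^s\gamma1\{Y(r)=0\}e^{-\gamma\int_r^s1\{Y=0\}}dr$. Taking $E_0$ and using the Markov property at $r$ gives $1-S_s(0)=\int_0^s\gamma p_r(0)S_{s-r}(0)dr$, i.e.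
$$\frac{k(s)}\gamma+\int_0^sk(r)\,p_{s-r}(0)\,dr=1.\tag{11}$$
Therefore
$$\int_0^Tk(T-s)f(s)\,ds=\Big(\big(\tfrac k\gamma+k*p_\cdot(0)\big)*g\Big)(T)=\int_0^Tg.$$
For the fixed target $0$ and $Y$ started at $d$, with density $\tilde g$, equation (10) has $p_{s-r}(0)$ in the integral, so the corresponding function is $\tilde f(s)=p_s(d)$ exactly. As $k\ge0$ and $f\ge\tilde f$, we get $\int_0^Tg\ge\int_0^T\tilde g$, which is the first inequality in (9).

**Step 3: the size of $S_T(d)$.** For $T<1$ the bound is trivial, so let $T\ge1$. Since $k$ is nonincreasing, (11) gives $1\ge k(T)\int_0^Tp_r(0)dr\ge c\,k(T)\sqrt T$ by (6), using $p_r(0)\ge e^{-\rho}$ for $r\le1$. So $S_T(0)\le C/\sqrt T$, and with another $C$ also $S_{T/2}(0)\le C/\sqrt T$. For $d\ge1$ let $\tau_0$ be the hitting time of $0$. By symmetry and (7), $P_d(\tau_0>T)=P_0(-d\le Y(T)<d)\le2d\,p_T(0)\le Cd/\sqrt T$, and for $d=0$ this probability is $0$. If $\tau_0\le T/2$, at least time $T/2$ remains after $\tau_0$, so by the strong Markov property $S_T(d)\le P_d(\tau_0>T/2)+S_{T/2}(0)\le C(d+1)/\sqrt T$.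

**Step 4: $\gamma=\infty$.** Let $\gamma\uparrow\infty$ on both sides of the first inequality; $e^{-\gamma a}\downarrow1_{\{a=0\}}$. The second inequality for $\gamma=\infty$ follows from that for $\gamma=1$, because $S_T(d)$ is nonincreasing in $\gamma$. $\square$

## Bridges of duration $h^2$ make spikes with probability bounded below

**Lemma 2.** There is $c_1>0$ such that for all integers $h\ge1$, $m$, and $x,y\in[m,m+h]\cap\mathbb Z$, the bridge of $X$ from $x$ to $y$ in time $h^2$ stays in $[m-h,m+3h]$ and visits $[m+2h+1,\infty)$ with probability at least $c_1$.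

*Proof.* Let $\mathcal E$ be this event. The bridge probability is $P_x(\mathcal E,X(h^2)=y)/p^\kappa_{h^2}(y-x)$, and the denominator is at most $p^\kappa_{h^2}(0)\le C/h$. So it suffices that $P_x(\mathcal E,X(h^2)=y)\ge c/h$. For $h$ below any fixed $h_0$ there are, up to translation, finitely many cases, each of positive probability because $2h+1\le3h$. So let $h$ be large.

**Step 1: the end piece.** Here we make sure that the path can land on a prescribed point without leaving the strip. Let $q_s$ be the kernel of $X$ killed on leaving $[m-h,m+3h]$. For $x,y\in[m,m+h]$, subtract the paths that hit $m-h-1$ and those that hit $m+3h+1$, each computed by reflection: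
$$q_s(x,y)\ge p^\kappa_s(y-x)-p^\kappa_s(x+y-2m+2h+2)-p^\kappa_s(2m+6h+2-x-y)\ge p_s^\kappa(h)-2p_s^\kappa(2h),$$
since $|y-x|\le h$ and the other two arguments are at least $2h$. By (4), $p^\kappa_s(2h)/p^\kappa_s(h)\le p^\kappa_s(h)/p^\kappa_s(0)$. For $s=\theta h^2$ the right side tends to $e^{-1/(2\kappa\theta)}$ by (5). Fix $\theta\in(0,1)$ with $e^{-1/(2\kappa\theta)}<1/4$. Then for large $h$, $q_{\theta h^2}(x,y)\ge\frac12p^\kappa_{\theta h^2}(h)\ge c/h$ for all $x,y\in[m,m+h]$.

**Step 2: the initial piece.** Here the spike is made. We claim that for large $h$, uniformly in $x\in[m,m+h]$, with probability at least $c$ the walk from $x$ on $[0,(1-\theta)h^2]$ stays in $[m-h,m+3h]$, visits $[m+2h+1,\infty)$ and ends in $[m,m+h]$. Otherwise there are $h_j\to\infty$ and $x_j,m_j$ with $(x_j-m_j)/h_j\to w\in[0,1]$ along which the probabilities tend to $0$. By Donsker's theorem $(X(h_j^2\,\cdot)-m_j)/h_j$ converges to a Brownian motion of variance $\kappa$ started at $w$. The event that this Brownian motion on $[0,1-\theta]$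 stays in $(-1,3)$, has supremum $>5/2$ and ends in $(0,1)$ is open in the uniform topology and has positive probability. As $\frac52h_j\ge2h_j+1$ for $h_j\ge2$, this is a contradiction.

The Markov property at time $(1-\theta)h^2$ combines the pieces: $P_x(\mathcal E,X(h^2)=y)\ge c\cdot c/h$. $\square$

## Proof of Theorem A: disjoint spikes at price $h^3/\tau$

If $\tau<2h^2$, the bound is trivial with $C\ge2$. So let $J=[u_0,u_0+\tau]$ with $\tau\ge2h^2$.

**Step 1: windows and disjoint events.** Inside $[u_0+\tau/4,u_0+3\tau/4]$ choose $n=\lfloor\tau/(2h^2)\rfloor\ge\tau/(4h^2)$ windows $I=[u,v]$ of length $h^2$ with disjoint interiors. Let $A=\{\mathrm{osc}_JX\le h\}$. For a window $I$ put $m=\min_{J\setminus(u,v)}X$ and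
$$A_I=\big\{\mathrm{osc}_{J\setminus(u,v)}X\le h;\ X(s)\in[m-h,m+3h]\ \forall s\in I;\ \exists s\in(u,v):X(s)\ge m+2h+1\big\}.$$
These events are disjoint. On $A_I$ some $s\in(u,v)$ has $X(s)\ge m+2h+1\ge X(u_0)+h+1$. If $I'=[u',v']\ne I$, both $s$ and $u_0$ lie in $J\setminus(u',v')$, so $\mathrm{osc}_{J\setminus(u',v')}X>h$ and $X\notin A_{I'}$.

**Step 2: the price of a spike.** We show that if $X\in A$ and $X'\in A_I$ agree outside $(u,v)$, then
$$W_t(X')-W_t(X)\le C_2\,\frac{h^3}\tau.\tag{12}$$
Sum (2) over the traps. In $a$ keep only collisions during $J\setminus I$, which increases the right side, and decompose at time $u$: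
$$W_t(X')-W_t(X)\le\sum_zB(z)\,E_z\big[1\{Y\text{ hits }X'(u+\cdot)\text{ on }[0,h^2]\}\,F(Y(h^2))\big].$$
Here $B(z)=E_z[e^{-\gamma(\text{collision time})}]$ along $X(u-\cdot)$ on $[0,u-u_0]$, and $F(z')=E_{z'}[e^{-\gamma(\text{collision time})}]$ along $X(v+\cdot)$ on $[0,u_0+\tau-v]$. Both time spans are at least $\tau/4$, and on them $X\in[m,m+h]$, so the target stays within $|z-m|+h$ of $z$. Lemma 1 gives
$$B(z)\le C\,\frac{|z-m|+h+1}{\sqrt\tau},\qquad F(z')\le C\,\frac{|z'-m|+h+1}{\sqrt\tau}.$$
Translate so that $m=0$, and recall $D=\sup_{s\le h^2}|Y(s)-Y(0)|$. Hitting $X'$, which lies in $[-h,3h]$ on $I$, requires $D\ge|z|-3h$. Hence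
$$W_t(X')-W_t(X)\le\frac C\tau\sum_z(|z|+h+1)\,E\big[1\{D\ge|z|-3h\}(|z|+D+h+1)\big].$$
There are at most $13h$ integers with $|z|\le6h$, and each contributes at most $Ch^2$ because $ED\le Ch$. For $|z|>6h$ we have $|z|-3h\ge|z|/2$, so by Cauchy–Schwarz, (3) and $ED^2\le Ch^2$ the expectation is at most $P(D\ge|z|/2)^{1/2}\,C(|z|+h)\le C(|z|+h)e^{-|z|/(4h)}$. The term is at most $C(|z|+h)^2e^{-|z|/(4h)}$, and these sum to at most $Ch^3$. This is (12).

**Step 3: resampling the window.** This turns the price into an inequality of probabilities. Let $\mathcal G=\sigma(X(s):s\in[0,u]\cup[v,t])$ and let $Q$ be the conditional law of $X$ under $P_0$ given $\mathcal G$; on $I$ it is the law of a bridge from $X(u)$ to $X(v)$. On the $\mathcal G$-measurable event $\{\mathrm{osc}_{J\setminus(u,v)}X\le h\}\supset A$ the endpoints lie in $[m,m+h]$, so Lemma 2 gives $Q(A_I)\ge c_1$. (The visit to $[m+2h+1,\infty)$ takes place in the open window, as the endpoints are at most $m+h$.) Off this event $1_A=0$. If $X,X'$ are drawn independently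 from $Q$, they agree outside $(u,v)$, and (12) applies when $X\in A$, $X'\in A_I$:
$$c_1\int1_Ae^{-\nu W_t}dQ\le\iint1_A(X)1_{A_I}(X')e^{-\nu W_t(X)}Q(dX)Q(dX')\le e^{\nu C_2h^3/\tau}\int1_{A_I}e^{-\nu W_t}dQ.$$
Take expectations and divide by $Z_{\gamma,t}$: $P_{\gamma,t}(A_I)\ge c_1e^{-\nu C_2h^3/\tau}P_{\gamma,t}(A)$.

**Step 4: counting.** Sum over the $n\ge\tau/(4h^2)$ disjoint events: $1\ge n\,c_1e^{-\nu C_2h^3/\tau}P_{\gamma,t}(A)$, that is,
$$P_{\gamma,t}(\mathrm{osc}_JX\le h)\le\frac{4h^2}{c_1\tau}\,e^{\nu C_2h^3/\tau}.\qquad\blacksquare$$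

This proves Theorem A and the Corollary, and disproves the conjecture.

## Hard traps: the energy as an expected range, and crossing paths

Can Theorem A also refute the convergence of $Y_t$? On a compact time interval, $Y_t$ sees $X$ only on $[0,Tt^{2/3}]$. With $J=[0,Tt^{2/3}]$ and $h\approx\varepsilon t^{1/3}$ the exponent $h^3/\tau\approx\varepsilon^3t^{1/3}/T$ diverges, so the bound is useless. On that interval Theorem A only gives oscillation of order $(t^{2/3}\log t)^{1/3}$, which is below $t^{1/3}$. A different mechanism is needed, and from here on $\gamma=\infty$. Write $P_t=P_{\infty,t}$, $Z_t=Z_{\infty,t}$, $M_s=\sup_{[0,s]}Y$.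

Fix $X$ with no jump at $t$. Almost surely $Y$ does not jump at $t$ or at a jump time of $X$. Hence a trap that meets $X$ by time $t$ stays with it for a positive time before $t$, and $X-Y$ is a nearest-neighbor path. So $W_t(X)$ is the expected number of values of $X-Y$ with $Y(0)=0$, namely $1+E\sup(X-Y)+E\sup(Y-X)$, and by symmetry of $Y$,
$$W_t(X)=1+E\sup_{s\le t}(Y+X)(s)+E\sup_{s\le t}(Y-X)(s).\tag{13}$$
Take (13) as the definition of $W_t(x)$ for every step path $x$. It is unchanged under $x\to-x$ and under adding a constant to $x$. In particular $P_t$ is invariant under $X\to-X$.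

**Submodularity.** Since $\sup(Y+x\vee x')=\max(\sup(Y+x),\sup(Y+x'))$ and $\alpha+\beta-\max(\alpha,\beta)=\min(\alpha,\beta)$,
$$W_t(x)+W_t(x')-W_t(x\vee x')-W_t(x\wedge x')=\Gamma_++\Gamma_-,\tag{14}$$
$$\Gamma_+=E\big[\min(\sup(Y+x),\sup(Y+x'))-\sup(Y+x\wedge x')\big]\ge0,$$
all suprema over $[0,t]$, and $\Gamma_-\ge0$ is the same expression for $-x,-x'$ (as $-(x\vee x')=(-x)\wedge(-x')$). The integrand of $\Gamma_+$ is nonnegative pointwise, since $x\wedge x'\le x,x'$.

For example, let $x=1_{[1,2)}$, $x'=1_{[3,4)}$, $t\ge4$. Then $x\wedge x'=0$, and $\sup(Y+x)$ is $M_t+1$ if $Y$ attains its maximum over $[0,t]$ during $[1,2)$ and $M_t$ otherwise; similarly for $x'$. So $\Gamma_+$ is the probability that $Y$ attains its maximum in both windows.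

The plan for Theorem B is this. If a continuous limit is not $0$, then by symmetry both a set $A$ of paths that start near $0$ and then go up, and its mirror image $-A$, have probability bounded below. Put $x\in A$ under a copy of a path of $-A$ shifted up by $b$ of order $t^{1/3}$: the two cross. Replacing them by their maximum and minimum lowers the total energy by $\Gamma_++\Gamma_-$. If $\Gamma_+\ge t^{1/20}$, the four functions theorem will give that $P_t(A)^2$ is essentially at most $e^{-\nu t^{1/20}}$. The obstacle is that $\Gamma_+$ is large only if $Y+x\wedge x'$ stays below a height of order $t^{1/3}$ up to time $t$, an event whose probability depends on the unknown shape of $x$ on all of $[0,t]$. The next section bounds it below for typical $x$, at suitable times $t$.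

## Times at which the survival exponent grows slowly

**Step 1: the resting path.** We need the growth of $w_0(t)=W_t(0)=1+2EM_t$. $M$ increases by $1$ at each upward jump of $Y$ from its maximum, and upward jumps have rate $\rho/2$, so $w_0'(t)=\rho P(Y(t)=M_t)$. By time reversal and reflection $P(Y(t)=M_t)=P(M_t=0)$, and by (7) with $k=1$ this is $p_t(-1)+p_t(0)$. So $w_0'(t)=\rho(p_t(0)+p_t(1))\ge ct^{-1/2}$ for $t\ge1$, and
$$w_0(t+a)-w_0(t)\ge c_3\,a\,t^{-1/2}\qquad(0\le a\le t,\ t\ge1).\tag{15}$$

**Step 2: the excess exponent.** Let $r(t)=\log Z_t+\nu w_0(t)$. Pointwise $\sup(Y+X)+\sup(Y-X)\ge2\sup Y$, so $W_t\ge w_0$ and $r\le0$. On $\{\sup_{s\le t}|X|\le t^{1/3}\}$ we have $W_t\le w_0+2t^{1/3}$, and for $t\ge1$, by (8) with $n=\lfloor t^{1/3}\rfloor$, this event has probability at least $e^{-Ct^{1/3}}$. Hence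
$$-C_1t^{1/3}\le r(t)\le0\qquad(t\ge1).\tag{16}$$
Moreover $r$ is continuous: $W_t$ is nondecreasing in $t$ and $W_{t+\epsilon}(X)-W_t(X)\le2\rho\epsilon+2\,\#\{\text{jumps of }X\text{ in }(t,t+\epsilon]\}$, so by independence of increments $Z_t\ge Z_{t+\epsilon}\ge e^{-C\epsilon}Z_t$.

**Step 3: choosing $\mathcal T$.** For large integers $\tau$ put $\beta=\tau^{-7/12}$ and let $t=t(\tau)$ maximize $r(s)-\beta s$ over $[\tau,2\tau]$. Then $\beta(t-\tau)\le r(t)-r(\tau)\le C_1\tau^{1/3}$, so $t-\tau\le C_1\tau^{11/12}\le\tau/2$ for large $\tau$. For $a\le\tau/2$ the point $t+a$ is still in $[\tau,2\tau]$, so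
$$r(t+a)-r(t)\le\beta a\quad(0\le a\le\tau/2),\qquad\beta\le2t^{-7/12},\tag{17}$$
the last because $t\le2\tau$. Let $\mathcal T$ be the set of these $t(\tau)$; it is unbounded since $t(\tau)\ge\tau$. The exponent $7/12$ lies between $1/2$, so that $\beta$ is negligible against the growth (15), and $2/3$, so that $t$ stays away from the right end.

**Step 4: typical paths have room above.** For step paths $X$ on $[0,t]$ with $X(0)=0$ let $q_\pm^X(k)=P(\sup_{s\le t}(Y\pm X)(s)<k)$. Let $L=\lceil t^{7/24}\rceil$, $k_0=4L\lceil\log t\rceil$, $G_\pm=\{q_\pm^X(k_0)>t^{-1/4}\}$. For $X\equiv0$ and large $t$ we have $q_\pm(k_0)=P(-k_0\le Y(t)<k_0)\ge2k_0p_t(k_0)\ge ck_0t^{-1/2}\ge ct^{-5/24}\log t>t^{-1/4}$ by (7), monotonicity and (5), so the resting path is in $G_+\cap G_-$.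

**Lemma 3.** $P_t(G_+\cup G_-)\to1$ as $t\to\infty$ in $\mathcal T$.

*Proof.* If $q_\pm^X$ were both small for many $X$, one could prepend a short piece to $X$ at almost no cost in energy, and $Z$ would decay too slowly for (17). Let $a=L^2$, which is at most $\tau/2$ for large $t=t(\tau)$. Concatenate a free walk $w$ on $[0,a]$ with an independent free walk $X$: $\hat X(s)=w(s)$ for $s\le a$, $\hat X(a+s)=w(a)+X(s)$. Then $\hat X$ is a free walk on $[0,a+t]$. Suppose $|w(s)-w(a)|\le L$ on $[0,a]$; by time reversal and (8) with $n=L$, $T=L^2$, this has probability at least $c$. Let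
$$S'=\sup_{s\le a}(Y(s)-Y(a))\overset d=M_a,\qquad S_\pm=\sup_{s\le t}\big(Y(a+s)-Y(a)\pm X(s)\big)\ge0.$$
$S'$ is independent of $S_\pm$. On $[0,a]$, $Y\pm\hat X\le Y(a)\pm w(a)+S'+L$, and on $[a,a+t]$ the supremum is $Y(a)\pm w(a)+S_\pm$. So
$$\sup_{[0,a+t]}(Y\pm\hat X)\le Y(a)\pm w(a)+\max(S'+L,S_\pm).$$
Take expectations over $Y$ and sum over $\pm$. The terms $\pm w(a)$ cancel, $EY(a)=0$, and $\max(S'+L,S_\pm)=S_\pm+(S'+L-S_\pm)^+$. Hence $W_{t+a}(\hat X)\le W_t(X)+I(X)$ with
$$I(X)=\sum_\pm E(S'+L-S_\pm)^+=\sum_{k\ge1}P(M_a+L\ge k)\big(q_+^X(k)+q_-^X(k)\big),$$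
where we used $(U-V)^+=\sum_{k\ge1}1\{V<k\le U\}$ for integers $U$ and $V\ge0$, and independence. So $Z_{t+a}\ge c\,Z_t\,E_{P_t}[e^{-\nu I}]$. Since $Z_{t+a}/Z_t=e^{r(t+a)-r(t)-\nu(w_0(t+a)-w_0(t))}$, (17) and (15) give
$$E_{P_t}[e^{-\nu I}]\le C\exp(\beta a-\nu c_3at^{-1/2}).$$
For large $t$, $\beta\le\nu c_3t^{-1/2}/4$. With $c_4=c_3/2$, Markov's inequality gives
$$P_t(I\le c_4at^{-1/2})\le Ce^{\nu c_4at^{-1/2}-\frac34\nu c_3at^{-1/2}}=Ce^{-\nu c_3at^{-1/2}/4}\to0,$$
because $at^{-1/2}\ge t^{1/12}$.

It remains to see that $I>c_4at^{-1/2}$ forces $G_+\cup G_-$. By (7) and the exponential moment (as for (3), with $a=L^2$), $P(M_a\ge x)\le2P(Y(a)\ge x)\le2e^{-x/L+\rho}$ for integers $x\ge1$. So the terms $k>k_0$ contribute at most $CLe^{-(k_0-L)/L}\le CLt^{-4}\to0$ to $I$. As $q_\pm^X$ is nondecreasing in $k$, the terms $k\le k_0$ contribute at most $k_0(q_+^X(k_0)+q_-^X(k_0))$. For large $t$, $I>c_4at^{-1/2}$ therefore implies $k_0(q_+^X(k_0)+q_-^X(k_0))\ge\frac12c_4at^{-1/2}$, and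
$$\max_\pm q_\pm^X(k_0)\ge c\,\frac{t^{7/12-1/2-7/24}}{\log t}=c\,\frac{t^{-5/24}}{\log t}>t^{-1/4}$$
for large $t$. $\square$

## The energy gained by uncrossing is at least $t^{1/20}$

Fix $\varepsilon>0$, $0<\eta<s_0$, $T_1=s_0+\eta$, $T=101T_1$, $B\ge\max(1,10\varepsilon)$. Put $\ell=t^{1/3}$ and $b=\lceil3\varepsilon\ell\rceil$. Let $A=A_t$ be the set of step paths $X$ on $[0,t]$, $X(0)=0$, with
$$|X|\le\varepsilon\ell\ \text{on }[0,\eta\ell^2],\qquad X\ge5\varepsilon\ell\ \text{on }[s_0\ell^2,T_1\ell^2],\qquad|X|\le B\ell\ \text{on }[0,T\ell^2].$$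

**Lemma 4.** For all large $t$: if $x\in A$ and $x'=b+x''$ with $x''\in-A$, and if $x\in G_+$ or $x''\in G_+$, then $\Gamma_+\ge t^{1/20}$ in (14).

*Proof.* **Step 1: the two paths cross.** Let $m=x\wedge x'$. On $[0,\eta\ell^2]$: $m\le x\le\varepsilon\ell$ and $x'\ge b-\varepsilon\ell\ge2\varepsilon\ell$. On $[s_0\ell^2,T_1\ell^2]$: $x\ge5\varepsilon\ell$ and $m\le x'\le b-5\varepsilon\ell\le-2\varepsilon\ell+1\le0$. On $[0,T\ell^2]$: $m\le x\le B\ell$.

**Step 2: trap paths that see the crossing.** We want $Y$ to peak once while $x'$ is on top and once while $x$ is on top. Let $H=3B$ and let $\phi$ on $[0,T_1]$ be piecewise linear with $\phi(0)=0$, $\phi(\eta/2)=H$, $\phi=0$ on $[\eta,s_0]$, $\phi(s_0+\eta/2)=H$, $\phi(T_1)=0$. Let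
$$E_1=\Big\{\sup_{s\le T_1}|Y(s\ell^2)/\ell-\phi(s)|\le\varepsilon/8\Big\}.$$
By Donsker's theorem and positivity of Brownian tube probabilities, $P(E_1)\ge c_5>0$ for large $t$. On $E_1$, looking at time $\frac\eta2\ell^2$ for $x'$ and $(s_0+\frac\eta2)\ell^2$ for $x$,
$$\min(\sup(Y+x),\sup(Y+x'))\ge\ell\big(H+2\varepsilon-\tfrac\varepsilon8\big),\qquad\sup_{[0,T_1\ell^2]}(Y+m)\le\ell\big(H+\varepsilon+\tfrac\varepsilon8\big).$$
The second bound holds on $[0,\eta\ell^2]$ since $m\le\varepsilon\ell$, on $[s_0\ell^2,T_1\ell^2]$ since $m\le0$, and in between since there $Y+m\le(\frac\varepsilon8+B)\ell\le H\ell$. So if in addition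
$$E_2:\quad Y+m\le H\ell\ \text{ on }[T_1\ell^2,t],$$
the integrand of $\Gamma_+$, which is never negative, is at least $\frac34\varepsilon\ell$. It remains to show $P(E_1\cap E_2)\ge t^{-1/4-1/40}$, for then $\Gamma_+\ge\frac34\varepsilon\,t^{1/3-1/4-1/40}=\frac34\varepsilon\,t^{7/120}\ge t^{1/20}$ for large $t$.

**Step 3: what $G_+$ gives.** Let $\hat x=x$ if $x\in G_+$ and $\hat x=x'$ otherwise, and $k_1=k_0+b$. As $k_0=o(\ell)$ and $3\varepsilon\le\frac3{10}B$, $k_1\le B\ell$ for large $t$. In the first case $\sup(Y+x)<k_0$ has probability above $t^{-1/4}$, in the second $\sup(Y+x'')<k_0$ does; either way $P(Y+\hat x<k_1\text{ on }[0,t])>t^{-1/4}$. Put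
$$Q(y)=P\big(y+Y(s)-Y(T\ell^2)+\hat x(s)<k_1\ \forall s\in[T\ell^2,t]\big),$$
which is nonincreasing in $y$. Then $\sum_yp_{T\ell^2}(y)Q(y)>t^{-1/4}$. Let $y_2=\lfloor2\ell\sqrt{\rho T\log t}\rfloor$ and $y_1=\lceil10B\ell\rceil$. The Chernoff bound with $\lambda=y_2/(\rho T\ell^2)\to0$ has exponent $-\lambda y_2+\rho T\ell^2(\cosh\lambda-1)=-(1+o(1))\frac{y_2^2}{2\rho T\ell^2}=-(2+o(1))\log t$, so $P(|Y(T\ell^2)|>y_2)\le t^{-2+o(1)}$. The terms with $-y_1\le y\le y_2$ sum to at most $Q(-y_1)$. Hence for large $t$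
$$Q(-y_1)+\sum_{-y_2\le y<-y_1}p_{T\ell^2}(y)Q(y)\ge\tfrac12t^{-1/4}.\tag{18}$$

**Step 4: from $E_1$ to $E_2$.** On $E_1$, $x_0:=Y(T_1\ell^2)$ satisfies $|x_0|\le\varepsilon\ell/8$. Put $\Delta=(T-T_1)\ell^2$. If $Y\le B\ell$ on $[T_1\ell^2,T\ell^2]$, then there $Y+m\le2B\ell\le H\ell$. If afterwards the event in $Q$ occurs, then $Y+m\le Y+\hat x<k_1\le H\ell$ on $[T\ell^2,t]$. By the Markov property
$$P(E_1\cap E_2)\ge c_5\inf_{|x_0|\le\varepsilon\ell/8}\ \sum_yP_{x_0}\big(Y(\Delta)=y,\max_{[0,\Delta]}Y\le B\ell\big)\,Q(y).\tag{19}$$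
In (a) and (b), constants depend on $\varepsilon,T,B$ but not on $x,x'$.

(a) $P_{x_0}(Y(\Delta)\le-y_1,\max Y\le B\ell)\ge P_0(Y(\Delta)\le-y_1-\frac{\varepsilon\ell}8,\max Y\le(B-\frac\varepsilon8)\ell)\ge c$ by Donsker's theorem, and $Q(y)\ge Q(-y_1)$ for $y\le-y_1$. So the sum in (19) is at least $c\,Q(-y_1)$.

(b) For $-y_2\le y<-y_1$, reflection at $\lfloor B\ell\rfloor+1$ gives
$$P_{x_0}(Y(\Delta)=y,\max Y\le B\ell)=p_\Delta(D_1)-p_\Delta(D_2),$$
$$D_1=|y|+x_0,\qquad D_2=2(\lfloor B\ell\rfloor+1)+|y|-x_0\ge D_1+B\ell.$$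
All arguments are $O(\ell\sqrt{\log t})$, within the range of (5). Since $D_1\ge0$, $D_2^2-D_1^2\ge B^2\ell^2$, so $p_\Delta(D_2)\le(1+o(1))e^{-B^2\ell^2/(2\rho\Delta)}p_\Delta(D_1)\le(1-c)p_\Delta(D_1)$, as $\ell^2/\Delta$ is constant. Next compare with $p_{T\ell^2}(y)$. As $D_1\le|y|+\varepsilon\ell$ and $|y|\le2\ell\sqrt{\rho T\log t}$, $D_1^2/(2\rho\Delta)\le y^2/(2\rho\Delta)+C'\sqrt{\log t}$ for large $t$. Using $\frac1{T-T_1}-\frac1T=\frac{T_1}{T(T-T_1)}$ and $y^2\le4\rho T\ell^2\log t$,
$$\frac{p_\Delta(D_1)}{p_{T\ell^2}(y)}\ge c\exp\Big(-\frac{y^2}{2\rho T\ell^2}\,\frac{T_1}{T-T_1}-C'\sqrt{\log t}\Big)\ge t^{-2T_1/(T-T_1)-o(1)}=t^{-1/50-o(1)}.$$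
This is where $T=101T_1$ is used: shortening the time by the small fraction $T_1/T$ costs only a small power of $t$.

By (a), (b) and (18) the sum in (19) is at least $t^{-1/4-1/50-o(1)}$, so $P(E_1\cap E_2)\ge t^{-1/4-1/40}$ for large $t$. $\square$

## Four functions: uncrossing whole measures

**Four functions theorem (Ahlswede–Daykin 1978).** If $f_1,f_2,f_3,f_4\ge0$ on a finite distributive lattice satisfy $f_1(y)f_2(y')\le f_3(y\vee y')f_4(y\wedge y')$ for all $y,y'$, then $\sum f_1\sum f_2\le\sum f_3\sum f_4$.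

On $\{0,1\}^2$, for instance, the indicators of $(0,1)$, $(1,0)$, $(1,1)$, $(0,0)$ satisfy the hypothesis, and the conclusion is $1\le1$.

**Lemma 5.** For large $t$: $P_t(A\cap G_+)\,P_t(-A)\le e^{-\nu t^{1/20}}$ and $P_t(A)\,P_t((-A)\cap G_+)\le e^{-\nu t^{1/20}}$.

*Proof.* **Step 1: discretize time.** The theorem needs a lattice. For $n\ge1$, $\delta=t/n$, $x_0\in\mathbb Z$, $y\in\mathbb Z^n$, let $[x_0;y]$ be the step path equal to $x_0$ on $[0,\delta)$, to $y_i$ on $[i\delta,(i+1)\delta)$ for $1\le i<n$, and to $y_n$ at $t$. Let $\pi(x_0;y)=\prod_{i=1}^np_\delta^\kappa(y_i-y_{i-1})$ with $y_0=x_0$.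

**Step 2: the free walk respects $\vee$ and $\wedge$.** For integers $u,u',a,a'$,
$$p_\delta^\kappa(a-u)\,p_\delta^\kappa(a'-u')\le p^\kappa_\delta(a\vee a'-u\vee u')\,p^\kappa_\delta(a\wedge a'-u\wedge u').$$
If $u\le u'$ and $a\ge a'$, then $a-u$ and $a'-u'$ are the largest and the smallest of $a-u,\,a-u',\,a'-u,\,a'-u'$, the two pairs have equal sums, and (4) applies. The case $u\ge u'$, $a\le a'$ is symmetric, and otherwise there is equality. Multiplying over $i$, and since $b\ge0$, $\pi(0;y)\pi(b;y')\le\pi(b;y\vee y')\pi(0;y\wedge y')$.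

**Step 3: the four functions.** For the first inequality put
$$f_1(y)=\pi(0;y)e^{-\nu W_t([0;y])}1\{[0;y]\in A\cap G_+\},\qquad f_2(y)=\pi(b;y)e^{-\nu W_t([b;y])}1\{[b;y]-b\in-A\},$$
$$f_3(y)=e^{-\nu t^{1/20}}\pi(b;y)e^{-\nu W_t([b;y])},\qquad f_4(y)=\pi(0;y)e^{-\nu W_t([0;y])}.$$
We have $[0;y]\vee[b;y']=[b;y\vee y']$ and $[0;y]\wedge[b;y']=[0;y\wedge y']$. If $f_1(y)f_2(y')\ne0$, Lemma 4 applies to $x=[0;y]$, $x'=[b;y']$, and (14) says that the two energies on the left exceed those on the right by at least $t^{1/20}$. With Step 2, $f_1(y)f_2(y')\le f_3(y\vee y')f_4(y\wedge y')$ for all $y,y'$. Apply the theorem on $\{-N,\dots,N\}^n$ and let $N\to\infty$: $\sum f_1\sum f_2\le\sum f_3\sum f_4$ over $\mathbb Z^n$.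

**Step 4: back to continuous time.** Let $X^{(n)}(s)=X(\delta\lfloor s/\delta\rfloor)$. Then $\sum f_4=E_0[e^{-\nu W_t(X^{(n)})}]$, and similarly for the others; for $f_2$ and $f_3$ use that $W_t$ is invariant under adding $b$. Let $n\to\infty$. $P_0$-a.s., for large $n$, $X^{(n)}$ performs the jumps of $X$, in order, each delayed by less than $\delta$. For a.e. $Y$ the jump times of $X$ and $Y$ are distinct and different from $t$, so for large $n$ the jumps of $X^{(n)}$ and $Y$ up to $t$ come in the same order as those of $X$ and $Y$, and $Y\pm X^{(n)}$ visits the same values as $Y\pm X$. Hence $W_t(X^{(n)})\to W_t(X)$ (dominate by $\sup|Y|+\sup|X|$), and $q_+^{X^{(n)}}(k_0)\to q_+^X(k_0)$. The indicators of $\pm A$ agree for $X^{(n)}$ and $X$ eventually, since a.s. $X$ has no jump at the fixed endpoints of the time intervals in $A$. As $G_+$ is defined by a strict inequality, $\liminf_n1_{A\cap G_+}(X^{(n)})\ge1_{A\cap G_+}(X)$. Fatou's lemma for $f_1$ and bounded convergence for the rest give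
$$Z_tP_t(A\cap G_+)\cdot Z_tP_t(-A)\le e^{-\nu t^{1/20}}Z_t^2.$$

The second inequality has the same proof with $G_+$ imposed on $[b;y]-b$ in $f_2$ instead of on $[0;y]$ in $f_1$: Lemma 4 covers $x''\in G_+$, and Fatou's lemma is now used for $f_2$. $\square$

## Along $\mathcal T$ a continuous limit can only be the zero path

**Step 1: $P_t(A_t)\to0$ along $\mathcal T$.** By evenness $P_t(-A)=P_t(A)$. Since $q_-^X=q_+^{-X}$, we have $(-A)\cap G_+=-(A\cap G_-)$, so $P_t((-A)\cap G_+)=P_t(A\cap G_-)$. Add the two inequalities of Lemma 5 and use $P_t(A\cap G_+)+P_t(A\cap G_-)\ge P_t(A)-P_t((G_+\cup G_-)^c)$: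
$$P_t(A)\big(P_t(A)-P_t((G_+\cup G_-)^c)\big)\le2e^{-\nu t^{1/20}}.$$
By Lemma 3, $P_t(A_t)\to0$ as $t\to\infty$ in $\mathcal T$, for every choice of $\varepsilon,\eta,s_0,B$.

**Step 2: a nonzero limit charges some $A$.** Let $Y_{t_j}\Rightarrow\mathcal Y$ with $t_j\in\mathcal T$, $t_j\to\infty$ and $\mathcal Y$ continuous, and suppose $\mathcal Y\not\equiv0$ with positive probability. Then $\mathcal Y(0)=0$ and the law of $\mathcal Y$ is symmetric, as a limit of symmetric laws. By continuity $\mathcal Y(s_0)\ne0$ with positive probability for some rational $s_0>0$, so by symmetry there is $\varepsilon>0$ with $P(\mathcal Y(s_0)>5\varepsilon)>0$. By continuity there are $\eta\in(0,s_0)$ and $\delta>0$ with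
$$P\Big(\sup_{[0,\eta]}|\mathcal Y|<\varepsilon,\ \inf_{[s_0,s_0+\eta]}\mathcal Y>5\varepsilon\Big)\ge2\delta,$$
because as $\eta\downarrow0$ these events increase to $\{\mathcal Y(s_0)>5\varepsilon\}$ up to a null set. With $T=101(s_0+\eta)$ choose $B\ge\max(1,10\varepsilon)$ with $P(\sup_{[0,T]}|\mathcal Y|\ge B)\le\delta$. Then with probability at least $\delta$ the path $\mathcal Y$ satisfies all three conditions with strict inequalities. By Skorokhod representation the convergence may be taken almost sure, and $J_1$-convergence to a continuous limit is locally uniform. So on this event, for all large $j$, the rescaled path satisfies the conditions defining $A_{t_j}$, and Fatou's lemma gives $\liminf_jP_{t_j}(A_{t_j})\ge\delta>0$. This contradicts Step 1. Hence $\mathcal Y\equiv0$.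

**Step 3: no convergence to $\mathcal L$.** If $Y_t$ converged to $\mathcal L$ as $t\to\infty$, it would do so along $\mathcal T$. By the standing assumption $\mathcal L$ is a mixture of taboo processes, carried by continuous, nonconstant paths, while Step 2 would force $\mathcal L$ to be the law of the zero path. $\blacksquare$
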